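\title{Strong Axiom A and products with $\sigma$-closed forcings}

\begin{abstract}
A forcing satisfies strong Axiom A if one auxiliary order on it witnesses uniform Axiom A for all of its products with $\sigma$-closed forcings. We prove in ZFC that a forcing $P$ is forcing-equivalent to one satisfying strong Axiom A if and only if $R\times P$ is $<\!\omega_1$-proper for every $\sigma$-closed $R$. These conditions are also equivalent to the statement that every $\sigma$-closed forcing forces $P$ to be $<\!\omega_1$-proper, and they can be tested on a single $\sigma$-closed forcing built from $P$. The main tool is a lemma that allows the $\sigma$-closed coordinate of a generic condition to be prescribed in advance.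
\end{abstract}

\section{The question and the results}\label{sec:intro}

One can ask of a forcing that its maximal antichains become countable below suitably chosen conditions. There are two ways to make this precise. The first speaks of countable elementary submodels of the universe. The second is internal to the partial order and speaks of an auxiliary order along which fusion is possible. We compare the versions of the two that are stable under products with $\sigma$-closed forcings.

A \emph{forcing} is a nonempty partial order $(Q,\le)$. Two conditions are \emph{compatible} if they have a common lower bound; otherwise we write $q\perp q'$. An \emph{antichain} is a set of pairwise incompatible conditions. A set $D\subseteq Q$ is \emph{dense} if every condition has an extension in $D$, and \emph{open} if it is downward closed. A set $Y\subseteq Q$ is \emph{predense below $q$} if every $q'\le q$ is compatible with an element of $Y$; this says that $q$ forces the generic filter to meet $Y$. Products carry the coordinatewise order. A forcing is \emph{$\sigma$-closed} if every descending $\omega$-sequence has a lower bound, and \emph{ccc} if every antichain is countable.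 Two forcings are \emph{forcing-equivalent} if their regular open algebras, recalled in Section~\ref{sec:prelim}, are isomorphic. For a regular uncountable cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$.

\begin{definition}\label{def:proper}
Let $Q$ be a forcing and let $\theta$ be regular and uncountable with $\mathcal P(Q)\in H(\theta)$.
\begin{enumerate}
\item[(a)] Let $N\prec H(\theta)$ be countable with $Q\in N$. A condition $q$ is \emph{$(N,Q)$-generic} if $D\cap N$ is predense below $q$ for every dense $D\subseteq Q$ with $D\in N$.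
\item[(b)] A \emph{tower in $H(\theta)$ of length $\alpha$}, for $\alpha<\omega_1$, is a sequence $\langle N_i:i\le\alpha\rangle$ of countable elementary submodels of $H(\theta)$ such that $\langle N_j:j\le i\rangle\in N_{i+1}$ for $i<\alpha$ (so that $N_i\in N_{i+1}$) and $N_\delta=\bigcup_{i<\delta}N_i$ for limit $\delta\le\alpha$.
\item[(c)] A tower with $Q\in N_0$ is \emph{good for $Q$} if every $q\in Q\cap N_0$ has an extension that is $(N_i,Q)$-generic for all $i\le\alpha$.
\item[(d)] (Shelah) $Q$ is \emph{$\alpha$-proper} if for all sufficiently large regular $\theta$, every tower in $H(\theta)$ of length $\alpha$ with $Q\in N_0$ is good for $Q$. It is \emph{$<\!\omega_1$-proper} if it is $\alpha$-proper for every $\alpha<\omega_1$.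
\end{enumerate}
\end{definition}

An $(N,Q)$-generic condition reduces each dense set known to $N$ to the countable part $D\cap N$. A tower of length $0$ is a single model, and $0$-properness is properness; $\alpha$-properness asks for one condition that does this for all models of a tower at once.

\begin{definition}\label{def:axiomA}
A forcing $Q$ satisfies \emph{uniform Axiom A via $\le_0$} if $\le_0$ is a partial order on $Q$ contained in $\le$, every $\le_0$-descending $\omega$-sequence has a $\le_0$-lower bound, and for every antichain $A\subseteq Q$ and every $q\in Q$ there is $q'\le_0q$ compatible with only countably many elements of $A$. A forcing $P$ satisfies \emph{strong Axiom A} if there is a partial order $\le_0$ on $P$, contained in $\le$, such that for every $\sigma$-closed forcing $(R,\le_R)$ the product $R\times P$ satisfies uniform Axiom A via $\le_R\times\le_0$.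
\end{definition}

Thus a $\le_0$-step makes one antichain countable, and $\omega$ such steps can be fused. The two extreme choices of $\le_0$ give the two basic examples.

\begin{example}\label{ex:closed}
A $\sigma$-closed forcing $Q$ satisfies uniform Axiom A via its own order: if $q$ is compatible with some $a\in A$, a common extension of $q$ and $a$ is compatible with no other element of $A$, and otherwise $q'=q$ works. A product of two $\sigma$-closed forcings is $\sigma$-closed, so every $\sigma$-closed $P$ satisfies strong Axiom A with $\le_0$ equal to $\le$.
\end{example}

\begin{example}\label{ex:ccc}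
Every ccc forcing $P$ satisfies strong Axiom A with $\le_0$ equal to equality. Let $R$ be $\sigma$-closed. Descending sequences for $\le_R\times\le_0$ are constant in the second coordinate, so they have lower bounds. Let $A\subseteq R\times P$ be an antichain and $(\rho,p)\in R\times P$. Let $D$ be the dense open set of conditions that lie below an element of $A$ or are incompatible with all elements of $A$. We choose recursively conditions $\rho_\xi\le\rho$, descending in $\xi$, and pairwise incompatible $x_\xi\in P$ with $(\rho_\xi,x_\xi)\in D$. At a countable stage $\xi$, if $\{x_\eta:\eta<\xi\}$ is not a maximal antichain, take $x$ incompatible with every $x_\eta$, take a lower bound $\rho^*\le\rho$ of the countable chain of the $\rho_\eta$, and choose $(\rho_\xi,x_\xi)\in D$ below $(\rho^*,x)$. Since $P$ is ccc, the recursion stops at a countable stage. It produces a countable maximal antichain $X\subseteq P$ and, as a lower bound of the $\rho_\xi$, a condition $\rho'\le\rho$ with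
\[
\{\rho'\}\times X\subseteq D .
\]
Suppose $a\in A$ and $(\rho',p)$ have a common extension $(r,q)$. Some $x\in X$ is compatible with $q$, so $(\rho',x)$ is compatible with $a$. Being in $D$, the condition $(\rho',x)$ lies below an element of $A$, which must be $a$. Hence $x$ determines $a$, and only countably many $a\in A$ are compatible with $(\rho',p)$.
\end{example}

By a theorem of Ishiu, the $<\!\omega_1$-proper forcings are, up to forcing-equivalence, exactly the forcings satisfying Baumgartner's Axiom A. We do not use this theorem, but it suggests what strong Axiom A should mean in terms of models. A fusion argument shows that uniform Axiom A implies $<\!\omega_1$-properness, so strong Axiom A for $P$ makes every product $R\times P$ with $R$ $\sigma$-closed $<\!\omega_1$-proper. One is led to the following question, posed in \cite{AFMS}.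

\begin{quote}
\emph{Is it true, for every forcing $P$, that $P$ is forcing-equivalent to a forcing satisfying strong Axiom A if and only if $R\times P$ is $<\!\omega_1$-proper for every $\sigma$-closed forcing $R$?}
\end{quote}

The analogy with Ishiu's theorem suggests a positive answer, but applying that theorem to each product separately does not give one. It yields for each $R$ some forcing equivalent to $R\times P$, depending on $R$ and with no product structure. Strong Axiom A demands one forcing $P'$ and one order $\le_0$ on it, chosen before $R$, that serve a proper class of forcings $R$. The answer is nevertheless yes.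

\begin{theorem}\label{thm:A}
For every forcing $P$ the following are equivalent.
\begin{enumerate}
\item[(1)] $P$ is forcing-equivalent to a forcing satisfying strong Axiom A.
\item[(2)] $R\times P$ is $<\!\omega_1$-proper for every $\sigma$-closed $R$.
\item[(3)] Every $\sigma$-closed $R$ forces that $\check P$ is $<\!\omega_1$-proper.
\item[(4)] $\mathbb T_P\times P$ is $<\!\omega_1$-proper, where $\mathbb T_P$ is the single $\sigma$-closed forcing built from $P$ in Section~\ref{sec:strong}.
\end{enumerate}
\end{theorem}

Condition (3) says that the $<\!\omega_1$-properness of $P$ survives every $\sigma$-closed forcing, and (4) replaces the quantifier over all $R$ by one test. The implication from (2) to (3) has a local form that keeps track of lengths. For a forcing $R$ let $R^{(\omega_1)}$ be the countable support product of $\omega_1$ copies of $R$: its conditions are the functions $\rho$ with countable domain contained in $\omega_1$ and values in $R$, and $\rho'\le\rho$ if $\operatorname{dom}\rho'\supseteq\operatorname{dom}\rho$ and $\rho'(\zeta)\le\rho(\zeta)$ for all $\zeta\in\operatorname{dom}\rho$.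

\begin{theorem}\label{thm:B}
Let $R$ be $\sigma$-closed and $\alpha<\omega_1$. If $R^{(\omega_1)}\times P$ is $\omega^2\cdot(1+\alpha)$-proper, then $R$ forces: for all sufficiently large regular $\theta^*$, every tower in $H(\theta^*)$ of length $\alpha$ with $\check P,\alpha\in N_0$ is good for $\check P$. In particular, if $R^{(\omega_1)}\times P$ is $\omega^2$-proper, then $R$ forces that $\check P$ is proper.
\end{theorem}

Section~\ref{sec:prelim} collects the standard tools and proves (1)$\Rightarrow$(2). The implication (2)$\Rightarrow$(4) is immediate, because $\mathbb T_P$ is $\sigma$-closed. The heart of the paper is the Main Lemma of Section~\ref{sec:main}: properness of a product supplies generic conditions $(w,q)$ without any control of $w$, and the Main Lemma finds $q$ for a prescribed $w$. Section~\ref{sec:strong} deduces (4)$\Rightarrow$(1), and Section~\ref{sec:forcing} deduces Theorem~\ref{thm:B} and (2)$\Leftrightarrow$(3). We work in ZFC.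

\section{Towers, dense embeddings and fusion}\label{sec:prelim}

\subsection*{Elementary submodels}
Let $\theta$ be regular and uncountable and let $N\prec H(\theta)$. We use three facts constantly.
\begin{enumerate}
\item[(E1)] Every countable $x\in N$ is a subset of $N$: if $x\ne\emptyset$, then $N$ contains a surjection $f\colon\omega\to x$, and each $f(n)$ is in $N$. Hence towers are increasing, and $i+1\subseteq N_{i+1}$, since $i+1$ is the domain of $\langle N_j:j\le i\rangle$.
\item[(E2)] A countable sequence of countable subsets of $H(\theta)$ is an element of $H(\theta)$.
\item[(E3)] If $Z\in N$, then $(N\cap Z,\in)\prec(Z,\in)$, by the Tarski--Vaught test: a statement $\exists z\in Z\,\varphi^Z(z,a)$ with $a\in N\cap Z$ has a witness in $N$.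
\end{enumerate}
If $\theta_0$ is regular and uncountable and $\theta>2^{<\theta_0}=|H(\theta_0)|$, then $H(\theta_0)\in H(\theta)$. In this case, if $\langle N_i:i\le\alpha\rangle$ is a tower in $H(\theta)$ with $\theta_0\in N_0$, its \emph{trace} $\langle N_i\cap H(\theta_0):i\le\alpha\rangle$ is a tower in $H(\theta_0)$: the models are elementary by (E3), the initial segment up to $i$ is definable in $N_{i+1}$ and lies in $H(\theta_0)$ by (E2), and unions are preserved.

A condition $q$ is $(N,Q)$-generic if and only if $A\cap N$ is predense below $q$ for every maximal antichain $A\in N$. For the forward direction, the downward closure of $A$ is a dense set in $N$, and by elementarity each of its elements in $N$ lies below an element of $A\cap N$. For the converse, an antichain that is maximal among those contained in a dense set $D$ is a maximal antichain of $Q$, and for $D\in N$ there is one in $N$. Genericity is inherited by extensions.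

The definition of $\alpha$-properness allows only $Q$ as a parameter in $N_0$. The next lemma permits any further parameter.

\begin{lemma}\label{lem:param}
Let $Q$ be a forcing and $x$ a set.
\begin{enumerate}
\item[(i)] Suppose that for all sufficiently large regular $\theta$, every tower in $H(\theta)$ of countable length with $Q,x\in N_0$ is good for $Q$. Then $Q$ is $<\!\omega_1$-proper.
\item[(ii)] Fix $\alpha<\omega_1$, and suppose that for all sufficiently large regular $\theta$, every tower in $H(\theta)$ of length $\alpha$ with $Q,x\in N_0$ is good for $Q$. Then for all sufficiently large regular $\theta$, every tower in $H(\theta)$ of length $\alpha$ with $Q,\alpha\in N_0$ is good for $Q$.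
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Call a regular uncountable $\theta'$ \emph{suitable} if $\mathcal P(Q)\in H(\theta')$ and there is $x'\in H(\theta')$ such that every tower in $H(\theta')$ of any countable length with $Q,x'$ in its first model is good for $Q$. By hypothesis there is a least suitable cardinal $\theta_0$. Let $\theta>2^{<\theta_0}$ be regular and let $\langle N_i:i\le\alpha\rangle$ be a tower in $H(\theta)$ with $Q\in N_0$. For regular uncountable $\theta'\le\theta_0$ the set $H(\theta')$ belongs to $H(\theta)$ and contains all towers in $H(\theta')$ by (E2), so $H(\theta)$ decides correctly whether $\theta'$ is suitable. Thus $\theta_0$ is definable in $H(\theta)$ from $Q$, so $\theta_0\in N_0$, and by elementarity $N_0$ contains a witness $x'$ for $\theta_0$. The trace of the tower on $H(\theta_0)$ has $Q,x'$ in its first model and is therefore good for $Q$. All subsets and elements of $Q$ lie in $H(\theta_0)$, so $(N_i,Q)$-genericity and $(N_i\cap H(\theta_0),Q)$-genericity mean the same, and the original tower is good for $Q$.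

(ii) Define suitability with towers of length $\alpha$ only. The least suitable cardinal is now definable from $Q$ and $\alpha$, both of which are in $N_0$, and the rest of the argument is unchanged.
\end{proof}

The parameter $\alpha$ in part (ii) is the source of the requirement $\alpha\in N_0$ in Theorem~\ref{thm:B}.

\subsection*{$\sigma$-closed forcings}
Say that $w\in R$ \emph{decides} a set $U\subseteq R$ if for every $u\in U$ either $w\le u$ or $w\perp u$. A set $U$ is \emph{directed} if any two of its elements have a common lower bound in $U$.

\begin{lemma}\label{lem:closed}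
Let $R$ be $\sigma$-closed and let $U=\{u_n:n<\omega\}\subseteq R$.
\begin{enumerate}
\item[(a)] If $U$ is directed, it has a lower bound.
\item[(b)] The set of conditions that decide $U$ is dense.
\item[(c)] $R^{(\omega_1)}$ is $\sigma$-closed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $t_0=u_0$, choose $t_{n+1}\in U$ below $t_n$ and $u_{n+1}$, and take a lower bound of the $t_n$. (b) Given $r_0$, let $r_{n+1}$ be a common extension of $r_n$ and $u_n$ if there is one and $r_{n+1}=r_n$ otherwise; a lower bound of the $r_n$ decides $U$. (c) The union of the domains along a descending sequence is countable, and at each coordinate in it the values descend from some point on and have a lower bound.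
\end{proof}

\subsection*{Regular open algebras}
A set $U\subseteq Q$ is \emph{regular open} if it is open and contains every $q$ such that each $q'\le q$ has an extension in $U$. Under inclusion these sets form a complete Boolean algebra $\operatorname{RO}(Q)$, and $\operatorname{RO}(Q)^+$ is the forcing of its nonempty elements. An intersection of regular open sets is regular open, and for any $Y\subseteq Q$ the set of $q$ below which $Y$ is predense is regular open; both follow directly from the definition. In particular
\[
[q]=\{q'\in Q:\{q\}\text{ is predense below }q'\}
\]
is regular open. It is the least regular open set containing $q$: if $q\in U\in\operatorname{RO}(Q)$ and $q'\in[q]$, then every extension of $q'$ has an extension below $q$, hence in $U$, so $q'\in U$.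

A \emph{dense embedding} is a map $\iota\colon Q\to Q^*$ that preserves order and incompatibility and has dense range; it need not be injective. Note that $x,y$ are compatible whenever $\iota(x),\iota(y)$ are. We use two textbook facts: the map $q\mapsto[q]$ is a dense embedding of $Q$ into $\operatorname{RO}(Q)^+$, and if $Q$ densely embeds into $B^+$ for a complete Boolean algebra $B$, then $B\cong\operatorname{RO}(Q)$.

\begin{lemma}\label{lem:invariance}
If $\iota\colon Q\to Q^*$ is a dense embedding, then $Q$ is $<\!\omega_1$-proper if and only if $Q^*$ is.
\end{lemma}

\begin{proof}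
By Lemma~\ref{lem:param}(i) it suffices to consider towers $\langle N_j:j\le\alpha\rangle$ in a large $H(\theta)$ with $\iota,Q,Q^*\in N_0$; if $\theta$ exceeds the thresholds for all countable lengths, such a tower is good for whichever forcing is assumed $<\!\omega_1$-proper.

Assume $Q$ is $<\!\omega_1$-proper and let $q^*\in Q^*\cap N_0$. Pick $q\in Q\cap N_0$ with $\iota(q)\le q^*$ and $q'\le q$ generic for all $N_j$. Then $\iota(q')\le q^*$, and we show that $\iota(q')$ is generic for all $N_j$. Let $\Delta\in N_j$ be dense in $Q^*$ and put $D=\{x\in Q:\exists y\in\Delta\ \iota(x)\le y\}\in N_j$. The set $D$ is dense: given $x$, take $y\in\Delta$ with $y\le\iota(x)$ and $x''$ with $\iota(x'')\le y$; then $x''$ and $x$ are compatible, and a common extension lies in $D$. Now let $z\le\iota(q')$. Take $x$ with $\iota(x)\le z$. Then $x$ and $q'$ are compatible; let $x_1\le x,q'$. By genericity of $q'$ there are $d\in D\cap N_j$ and $x_2\le x_1,d$, and by elementarity there is $y\in\Delta\cap N_j$ with $\iota(d)\le y$. Then $\iota(x_2)\le z,y$.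

Assume $Q^*$ is $<\!\omega_1$-proper and let $q\in Q\cap N_0$. Let $q^*\le\iota(q)$ be generic for all $N_j$, and pick $x$ with $\iota(x)\le q^*$. Then $x$ and $q$ are compatible; let $q'\le x,q$. Let $D\in N_j$ be dense in $Q$ and put $\Delta=\{y\in Q^*:\exists d\in D\ y\le\iota(d)\}\in N_j$. The set $\Delta$ is dense: given $y$, take $x_0$ with $\iota(x_0)\le y$ and $d\in D$ with $d\le x_0$; then $\iota(d)\in\Delta$ and $\iota(d)\le y$. For $z\le q'$ the condition $\iota(z)\le q^*$ is compatible with some $y\in\Delta\cap N_j$, and $y\le\iota(d)$ for some $d\in D\cap N_j$. So $\iota(z),\iota(d)$ are compatible, and hence so are $z$ and $d$.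
\end{proof}

For any $R$, the map $(r,p)\mapsto(r,[p])$ is a dense embedding of $R\times P$ into $R\times\operatorname{RO}(P)^+$. Therefore, if $P$ and $P'$ are forcing-equivalent, then $R\times P$ is $<\!\omega_1$-proper if and only if $R\times P'$ is.

\subsection*{Fusion along a tower}

\begin{lemma}\label{lem:fusion}
Let $Q$ satisfy uniform Axiom A via $\le_0$, let $\theta$ be regular and uncountable with $\mathcal P(Q)\in H(\theta)$, and let $\langle N_i:i\le\alpha\rangle$ be a tower in $H(\theta)$ with $Q,\le_0\,\in N_0$. Then every $q\in Q\cap N_0$ has a $\le_0$-extension that is $(N_i,Q)$-generic for all $i\le\alpha$. Consequently $Q$ is $<\!\omega_1$-proper.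
\end{lemma}

\begin{proof}
\emph{One model.} Let $q\in Q\cap N_i$ and enumerate the maximal antichains of $Q$ in $N_i$ as $A_n$, $n<\omega$. By elementarity choose $q=q_0\ge_0q_1\ge_0\cdots$ in $N_i$ such that the set $C_n$ of elements of $A_n$ compatible with $q_{n+1}$ is countable. Then $C_n\in N_i$, so $C_n\subseteq N_i$ by (E1). Let $q'$ be a $\le_0$-lower bound of the $q_n$. Any $z\le q'$ is compatible with some $a\in A_n$, and $a\in C_n$ because $z\le q_{n+1}$. So $q'$ is $(N_i,Q)$-generic.

\emph{An interval of models.} We show by induction on $\gamma\le\alpha$ that for all $\beta\le\gamma$ and $q\in Q\cap N_\beta$ there is $q'\le_0q$ that is $(N_i,Q)$-generic for all $i$ with $\beta\le i\le\gamma$. If such a $q'$ exists and $\gamma<\alpha$, then one exists in $N_{\gamma+1}$, because the parameters $q$, $\beta$ and $\langle N_j:j\le\gamma\rangle$ lie in $N_{\gamma+1}$. The case $\beta=\gamma$ is the case of one model. If $\beta<\gamma=\gamma'+1$, take $q''\le_0q$ in $N_\gamma$ generic for $\beta\le i\le\gamma'$ and apply the case of one model to $q''$ and $N_\gamma$. If $\beta<\gamma$ and $\gamma$ is a limit, fix $\beta\le\eta_1<\eta_2<\cdots$ cofinal in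 $\gamma$. Choose $q_1\le_0q$ in $N_{\eta_1+1}$ generic for $\beta\le i\le\eta_1$, and then $q_{n+1}\le_0q_n$ in $N_{\eta_{n+1}+1}$ generic for $\eta_n+1\le i\le\eta_{n+1}$. A $\le_0$-lower bound $q'$ is generic for all $N_i$ with $\beta\le i<\gamma$. It is generic for $N_\gamma$, since each dense $D\in N_\gamma$ lies in some such $N_i$, and already $D\cap N_i$ is predense below $q'$.

The case $\beta=0$, $\gamma=\alpha$ is the first statement, and Lemma~\ref{lem:param}(i) gives the second.
\end{proof}

\begin{proof}[Proof of {\rm(1)}$\Rightarrow${\rm(2)} in Theorem~\ref{thm:A}]
Let $P'$ be equivalent to $P$ and satisfy strong Axiom A, and let $R$ be $\sigma$-closed. Then $R\times P'$ is $<\!\omega_1$-proper by Lemma~\ref{lem:fusion}, and so is $R\times P$ by the remark after Lemma~\ref{lem:invariance}.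
\end{proof}

\section{Prescribing the $\sigma$-closed coordinate}\label{sec:main}

Throughout this section $P$ is a forcing, $R$ is $\sigma$-closed, and $R'=R^{(\omega_1)}$.

\subsection*{Frames, guides and the Main Lemma}
We work with two cardinals, so that models at the upper level can reason about towers at the lower level. A \emph{frame} for $R$ and $P$ consists of a regular $\theta_0$ with $P,R,\mathcal P(R\times P),\mathcal P(R'\times P)\in H(\theta_0)$, a well-order $\lhd$ of $H(\theta_0)$, a finite tuple $c$ in which $P,R,\theta_0,\lhd$ occur, and a regular $\theta>2^{<\theta_0}$ with $c\in H(\theta)$. The frame \emph{serves} a countable ordinal $\lambda$ if every tower in $H(\theta_0)$ of length $\lambda$ with $R'\times P$ in its first model is good for $R'\times P$. If $R'\times P$ is $\lambda$-proper, every sufficiently large regular $\theta_0$ belongs to a frame serving $\lambda$. If $R'\times P$ is $<\!\omega_1$-proper, then taking $\theta_0$ above the $\omega_1$ many thresholds gives frames serving all countable ordinals. Fix a frame. For $N\prec H(\theta)$ with $c\in N$ put $N'=N\cap H(\theta_0)$, so that $N'\prec H(\theta_0)$ by (E3).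

For $w\in R$, a set $N$, a set $g\subseteq R$ and a set $D\subseteq R\times P$ put
\[
g_N(w)=\{r\in R\cap N:w\le r\},\qquad D[g]=\{p'\in P:\exists r\in g\ (r,p')\in D\}.
\]

\begin{definition}\label{def:guide}
Let $N\prec H(\theta)$ be countable with $c\in N$. A condition $w\in R$ is an \emph{$N$-guide} if $g_N(w)$ meets every dense subset of $R$ that belongs to $N$. For $g\subseteq R\cap N$, a condition $q\in P$ is \emph{$(N,g)$-generic} if $D[g]\cap N$ is predense below $q$ for every dense $D\subseteq R\times P$ with $D\in N$.
\end{definition}

A guide is a condition strong enough to determine completely how a generic filter on $R$ meets $N$. Guides exist below every $r\in R\cap N$: take a lower bound of a descending sequence in $R\cap N$ that starts with $r$ and meets each of the countably many dense sets in $N$. This uses $\sigma$-closedness. If $R$ were $2^{<\omega}$ ordered by extension there would be no guides, since no initial segment of $w$ lies in the dense set of sequences longer than $w$.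

\begin{lemma}\label{lem:guide}
Let $w$ be an $N$-guide. Then $w$ decides $R\cap N$. If $w'\le w$, then $g_N(w')=g_N(w)$, so $w'$ is an $N$-guide.
\end{lemma}

\begin{proof}
For $r\in R\cap N$ the dense set $\{t:t\le r\text{ or }t\perp r\}$ belongs to $N$, so it contains some $t\ge w$, and $w\le r$ or $w\perp r$ accordingly. If $w'\le w$, then $g_N(w)\subseteq g_N(w')$. Conversely, if $w'\le r\in R\cap N$, then $w$ and $r$ are compatible, so $w\le r$.
\end{proof}

For an $N$-guide $w$, a condition $q$ is $(N,g_N(w))$-generic exactly when $(w,q)$ is $(N,R\times P)$-generic. Indeed, for $(r,p')\in D\cap N$ and $(w',q')\le(w,q)$, the conditions $(w',q')$ and $(r,p')$ are compatible if and only if $r\in g_N(w)$ and $q',p'$ are compatible, because $w$ decides $r$. Also, if $(w^*,q)$ is $(N,R\times P)$-generic and $w\le w^*$ decides $R\cap N$, then $w$ is a guide: for dense $E\in N$, genericity for $E\times P$ makes $w$ compatible with, hence below, some element of $E\cap N$. So properness of $R\times P$ gives a condition $q$ that is $(N,g_N(w))$-generic for \emph{some} guide $w$, found together with $q$. Both applications need $q$ for a guide that is \emph{given}, and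 along a whole tower.

\begin{definition}\label{def:Rtower}
An \emph{$R$-tower of length $\alpha$} is a pair $(\mathbf N,w)$ where $\mathbf N=\langle N_\xi:\xi\le\alpha\rangle$ is a tower in $H(\theta)$ with $c\in N_0$, the condition $w\in R$ is an $N_\xi$-guide for all $\xi\le\alpha$, and $g_\xi=g_{N_\xi}(w)$ belongs to $N_{\xi+1}$ for all $\xi<\alpha$. Note that $g_\eta=g_\xi\cap N_\eta$ for $\eta\le\xi$.
\end{definition}

\begin{lemma}[Main Lemma]\label{lem:main}
Suppose the frame serves $\omega^2\cdot(1+\alpha)$. If $(\mathbf N,w)$ is an $R$-tower of length $\alpha$ and $p\in P\cap N_0$, then some $q\le p$ is $(N_\xi,g_\xi)$-generic for all $\xi\le\alpha$.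
\end{lemma}

\subsection*{One model and one dense set}
The smallest instance has $\alpha=0$ and a single dense set $D\in N_0$: we want $q\le p$ below which $D[g_0]\cap N_0$ is predense. The hypothesis gives conditions $(s^*,q)\in R'\times P$ generic for smaller models $M\in N_0$ that contain $D$ and $p$. Below $(s^*,q)$ the set $D$ is met with the help of a filter on $R'$ that is unknown until $q$ has been chosen, and this filter has no reason to agree with $g_0$. Two observations overcome this. First, the trace of the unknown filter on a model $M$ belongs to the next model of the tower, so it is one of countably many candidates that can be listed in advance. Second, a single condition $v\in R$ can agree with each of countably many candidates, each on a coordinate and a model of its own. Such $v$ form a dense set known to $N_0$, so $g_0$ contains one.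

We carry out the second observation by hand for $R=2^{<\omega_1}$, the binary sequences of countable length ordered by end-extension. For a countable model $M$ with $\delta=\omega_1\cap M$, a filter $s\subseteq R'\cap M$ meeting all dense sets in $M$ is a matrix of bits: for each $\zeta<\delta$ the union of the values $\rho(\zeta)$, $\rho\in s$, is a binary sequence of length exactly $\delta$, the \emph{column $\zeta$} of $s$, since for $\eta<\delta$ the conditions with $\rho(\zeta)$ of length at least $\eta$ form a dense set in $M$. Every $t\in R\cap M$ is an initial segment of some column, because one can always open a new column with the value $t$. Let $M_0\in M_1\in\cdots$ be models with $\delta_m=\omega_1\cap M_m$, and let $s^0,s^1,\dots$ be such that $s^m\cap M_m$ is such a matrix for $M_m$ and belongs to $M_{m+1}$. Start with $w_0\in R\cap M_0$. Some column of $s^0\cap M_0$ begins with $w_0$; call this column $w_1$. It has length $\delta_0$, so it is not in $M_0$, but it is in $M_1$. Hence some column of $s^1\cap M_1$ begins with $w_1$; call it $w_2$, of length $\delta_1$, and continue. The sequence $v=\bigcup_mw_m$ agrees, for every $m$, up to $\delta_m$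 with a full column of $s^m\cap M_m$.

The example shows why each ingredient is there. A single copy of $R$ would give a single column, which may disagree with $w_m$ at the first bit. A product of $\omega$ copies is not $\sigma$-closed if supports are finite, and if supports are countable a condition can occupy all coordinates with a value incompatible with $w_m$; hence $\omega_1$ copies. The models must increase because $w_{m+1}\notin M_m$. Finally, one more model on top of $M_\omega=\bigcup_mM_m$ is needed to supply the list of candidates.

\subsection*{Traps}
Let $M\prec H(\theta_0)$ be countable with $R\in M$; then $R'\in M$. A set $s\subseteq R'\cap M$ is an \emph{$M$-generic filter} if it is directed and meets every dense subset of $R'$ that belongs to $M$. For $s\subseteq R'$ and $\zeta<\omega_1$ let $s(\zeta)=\{\rho(\zeta):\rho\in s,\ \zeta\in\operatorname{dom}\rho\}$ be the \emph{column $\zeta$} of $s$.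

\begin{definition}\label{def:trap}
Let $\langle M_j:j\le\omega+1\rangle$ be a tower in $H(\theta_0)$ with $P,R\in M_0$. A \emph{candidate} for this tower is a set $s\in M_{\omega+1}$ with $s\subseteq R'\cap M_\omega$ such that for every $j<\omega$ the set $s\cap M_j$ is an $M_j$-generic filter and belongs to $M_{j+1}$. A \emph{trap} is a pair $(\langle M_j:j\le\omega+1\rangle,v)$ consisting of such a tower and a condition $v\in R$ such that for every candidate $s$ there are $j<\omega$ and $\zeta\in\omega_1\cap M_j$ for which $v$ is a lower bound of $(s\cap M_j)(\zeta)$. The trap is \emph{over $y$} if $y\in M_0$.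
\end{definition}

By (E2) a trap is an element of $H(\theta_0)$, and being a trap over $y$ is expressible in $H(\theta)$ with parameters $y$ and $c$.

\begin{lemma}\label{lem:trapdense}
For every $y\in H(\theta_0)$, the set $\mathrm{Trap}_y$ of all $v\in R$ that occur as the second coordinate of a trap over $y$ is dense in $R$.
\end{lemma}

\begin{proof}
Let $w_0\in R$ and take a tower $\langle M_j:j\le\omega+1\rangle$ in $H(\theta_0)$ with $y,P,R,w_0\in M_0$. If it has no candidates, $v=w_0$ works. Otherwise, as $M_{\omega+1}$ is countable, list the candidates as $s^m$, $m<\omega$, with repetitions if necessary. We build a descending sequence with $w_m\in R\cap M_m$. Given $w_m$, the set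
\[
\{\rho\in R':\exists\zeta\in\operatorname{dom}\rho\ \ \rho(\zeta)\le w_m\}
\]
belongs to $M_m$, and it is dense since a countable domain leaves room for a new coordinate with value $w_m$. So there are $\rho\in s^m\cap M_m$ and $\zeta_m\in\operatorname{dom}\rho$ with $\rho(\zeta_m)\le w_m$, and $\zeta_m\in M_m$ by (E1). Let $U_m=(s^m\cap M_m)(\zeta_m)$. This set is countable, contains $\rho(\zeta_m)$, and belongs to $M_{m+1}$ because $s^m\cap M_m$ and $\zeta_m$ do. It is directed: if $\rho_1,\rho_2\in s^m\cap M_m$ have $\zeta_m$ in their domains and $\rho_3\in s^m\cap M_m$ is below both, then $\rho_3(\zeta_m)\in U_m$ is below $\rho_1(\zeta_m)$ and $\rho_2(\zeta_m)$. By Lemma~\ref{lem:closed}(a) and elementarity, $U_m$ has a lower bound $w_{m+1}\in M_{m+1}$, and $w_{m+1}\le\rho(\zeta_m)\le w_m$. Let $v$ be a lower bound of all $w_m$. Then $v\le w_0$, and for the candidate $s^m$ the pair $j=m$, $\zeta=\zeta_m$ is as required.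
\end{proof}

The next lemma is the first observation above: whatever generic condition the hypothesis provides, the filter below it is caught.

\begin{lemma}\label{lem:catch}
Let $(\langle M_j:j\le\omega+1\rangle,v)$ be a trap and let $(s^*,q)$ be $(M_j,R'\times P)$-generic for all $j\le\omega+1$. Then for every dense $D\subseteq R\times P$ with $D\in M_0$, the set $D[g_{M_\omega}(v)]\cap M_\omega$ is predense below $q$.
\end{lemma}

\begin{proof}
Fix $q'\le q$. List all pairs $(j_n,F_n)$ with $j_n\le\omega+1$ and $F_n\in M_{j_n}$ dense in $R'\times P$. Using genericity, build a descending sequence $(s_n,q_n)$ with $(s_0,q_0)=(s^*,q')$ and $(s_{n+1},q_{n+1})$ below an element of $F_n\cap M_{j_n}$. Put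
\[
G'=\{\rho\in R':\exists n\ s_n\le\rho\},\qquad H=\{p'\in P:\exists n\ q_n\le p'\}.
\]
Then $G'$ is upward closed, any two of its elements are compatible, every element of $H$ is compatible with $q'$, and $G'\times H$ meets $F\cap M_j$ whenever $F\in M_j$ is dense in $R'\times P$. Applying the last property to sets $E\times P$, we see that $G'$ meets $E\cap M_j$ whenever $E\in M_j$ is dense in $R'$.

\emph{$G'\cap M_j$ is an $M_j$-generic filter.} Only directedness remains. For $\rho_1,\rho_2\in G'\cap M_j$, the set of $\rho$ that decide $\{\rho_1,\rho_2\}$ is dense and in $M_j$, so it contains some $\rho\in G'\cap M_j$. This $\rho$ is compatible with $\rho_1$ and $\rho_2$, hence below both.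

\emph{$G'\cap M_j\in M_{j+1}$ for $j\le\omega$.} By Lemma~\ref{lem:closed}, the set of $\rho\in R'$ that decide $R'\cap M_j$ is dense, and it belongs to $M_{j+1}$ because $M_j$ does. Take such a $\rho$ in $G'\cap M_{j+1}$. An element of $G'\cap M_j$ is compatible with $\rho$, hence above it, and every condition above $\rho$ is in $G'$. So $G'\cap M_j=\{\rho_1\in R'\cap M_j:\rho\le\rho_1\}\in M_{j+1}$.

Thus $s=G'\cap M_\omega$ is a candidate, and there are $j<\omega$ and $\zeta\in\omega_1\cap M_j$ such that $v$ is a lower bound of $(G'\cap M_j)(\zeta)$. Copy $D$ to the coordinate $\zeta$: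
\[
D'=\{(\rho,p')\in R'\times P:\zeta\in\operatorname{dom}\rho,\ (\rho(\zeta),p')\in D\}.
\]
This set is in $M_j$, as $D\in M_0$ and $\zeta\in M_j$. It is dense: given $(\rho,p_0)$, add $\zeta$ to the domain of $\rho$ if necessary, take $(r,p')\in D$ below $(\rho(\zeta),p_0)$, and replace $\rho(\zeta)$ by $r$. Pick $(\rho,p')\in(G'\times H)\cap D'\cap M_j$. Then $v\le\rho(\zeta)\in R\cap M_j$, so $\rho(\zeta)\in g_{M_\omega}(v)$ and $p'\in D[g_{M_\omega}(v)]\cap M_\omega$. Since $p'\in H$, it is compatible with $q'$.
\end{proof}

This settles the smallest instance when the frame serves $\omega+1$. The dense set $\mathrm{Trap}_{(D,p)}$ is in $N_0$, so it contains some $v\in g_0$, and $N_0$ contains a trap over $(D,p)$ with second coordinate $v$. A condition $(s^*,q)\le(\emptyset,p)$ generic for its models makes $D[g_{M_\omega}(v)]\cap M_\omega$ predense below $q$, and this set is contained in $D[g_0]\cap N_0$ because $w\le v$ and $M_\omega\subseteq N_0$. A trap inside $N_0$ sees only the dense sets in its first model, which is an element of $N_0$. To see all dense sets in $N_0$ we stack $\omega$ traps whose first models exhaust $N_0'$. This is where $\omega^2$ comes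 from.

\subsection*{Stacking traps}

\begin{proof}[Proof of Lemma~\ref{lem:main}]
Let $Z\subseteq H(\theta_0)$, $g\subseteq R$ and $x\in H(\theta_0)$. A \emph{stack for $(Z,g,x)$} is a sequence $\langle\mathcal T_n:n<\omega\rangle$ of traps $\mathcal T_n=(\langle M^n_j:j\le\omega+1\rangle,v_n)$ such that
\[
x,\langle\mathcal T_i:i<n\rangle\in M^n_0,\qquad v_n\in g,\qquad\bigcup_{n<\omega}M^n_0=Z .
\]
In a stack every $M^n_j$ is an element of $M^{n+1}_0$, hence a subset of $M^{n+1}_0\subseteq Z$ by (E1).

\emph{Step 1: for $\xi\le\alpha$ and $x\in N'_\xi$ there is a stack for $(N'_\xi,g_\xi,x)$.} Enumerate $N'_\xi=\{z_n:n<\omega\}$ and choose $\mathcal T_n\in N_\xi$ recursively. The triple $y=(x,\langle\mathcal T_i:i<n\rangle,z_n)$ lies in $N'_\xi$, so the dense set $\mathrm{Trap}_y$ belongs to $N_\xi$. Since $w$ is an $N_\xi$-guide, there is $v_n\in g_\xi\cap\mathrm{Trap}_y$, and by elementarity $N_\xi$ contains a trap $\mathcal T_n$ over $y$ with second coordinate $v_n$. The three components of $y$ lie in $M^n_0$, and $M^n_0\subseteq N'_\xi$ by (E1). So the $M^n_0$ have union $N'_\xi$.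

A stack is an element of $H(\theta_0)$ by (E2). Let $\Psi(Z,g,x)$ be the $\lhd$-least stack for $(Z,g,x)$, if there is one. The choice must be canonical because the stacks chosen at the levels up to $\xi$ have to belong, as one sequence, to $N_{\xi+1}$, also when $\xi$ is infinite. By the \emph{models of a stack} we mean the sequence
\[
M^0_0,M^0_1,\dots,M^0_\omega,M^0_{\omega+1},\ M^1_0,M^1_1,\dots,M^1_\omega,M^1_{\omega+1},\ M^2_0,\dots
\]
of order type $(\omega+2)\cdot\omega=\omega^2$.

\emph{Step 2: the long tower.} Define sequences $\Sigma_\xi$, $\xi\le\alpha$, by recursion.
\begin{itemize}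
\item $\Sigma_0$ consists of the models of $\Psi(N'_0,g_0,p)$ followed by $N'_0$.
\item $\Sigma_{\xi+1}$ consists of $\Sigma_\xi$, followed by the models of $\Psi(N'_{\xi+1},g_{\xi+1},\Sigma_\xi)$, followed by $N'_{\xi+1}$.
\item For limit $\xi$, $\Sigma_\xi$ consists of $\bigcup_{\eta<\xi}\Sigma_\eta$ followed by $N'_\xi$.
\end{itemize}
We call the stack used at a non-limit $\xi$ the \emph{stack of level $\xi$}. The recursion never breaks down. The stack of level $0$ exists by Step 1. Suppose $\Sigma_\eta$ is defined for $\eta\le\xi$, where $\xi<\alpha$. The sequence $\langle\Sigma_\eta:\eta\le\xi\rangle$ is the unique solution of a recursion expressed in $H(\theta)$ with parameters $\langle N_\eta:\eta\le\xi\rangle$, $g_\xi$, $p$ and $c$, since $g_\eta=g_\xi\cap N_\eta$. All of these lie in $N_{\xi+1}$; this is the only use of the requirement $g_\xi\in N_{\xi+1}$. Hence $\Sigma_\xi\in N_{\xi+1}$, and $\Sigma_\xi\in H(\theta_0)$ by (E2). So $\Sigma_\xi\in N'_{\xi+1}$, and Step 1 provides the stack of level $\xi+1$.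

The sequence $\Sigma_\alpha$ is a tower in $H(\theta_0)$. All its terms are countable elementary submodels of $H(\theta_0)$. The terms at successor positions are the models $M^n_0$ of the stacks, other than the very first model, and the models $M^n_{j+1}$ with $j\le\omega$. A model $M^n_0$ of the stack of level $\xi$ contains $\langle\mathcal T_i:i<n\rangle$ and, if $\xi=\eta+1$, also $\Sigma_\eta$; the sequence of all earlier models is definable from these. A model $M^n_{j+1}$ contains $\langle M^n_i:i\le j\rangle$ and includes $M^n_0$, so it too contains the sequence of all earlier models. The terms at limit positions are the models $M^n_\omega$ and $N'_\xi$. We have $M^n_\omega=\bigcup_{j<\omega}M^n_j$, and the models before $M^n_0$ are subsets of $M^n_0$. For non-limit $\xi$, the model $N'_\xi=\bigcup_nM^n_0$ includes all earlier models. For limit $\xi$ we have $N'_\xi=\bigcup_{\eta<\xi}N'_\eta$, and each model on $\Sigma_\eta$ is a subset of $N'_\eta$.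

Let $\lambda_\xi$ be the last index of $\Sigma_\xi$. Then $\lambda_0=\omega^2$, $\lambda_{\xi+1}=\lambda_\xi+1+\omega^2=\lambda_\xi+\omega^2$, and $\lambda_\xi=\sup_{\eta<\xi}\lambda_\eta$ for limit $\xi$. So $\lambda_\xi=\omega^2\cdot(1+\xi)$, and $\Sigma_\alpha$ has length $\omega^2\cdot(1+\alpha)$. Its first model contains $p,P,R$, hence $R'\times P$ and the condition $(\emptyset,p)$.

\emph{Step 3: the condition $q$.} Since the frame serves $\omega^2\cdot(1+\alpha)$, there is $(s^*,q)\le(\emptyset,p)$ generic for all models on $\Sigma_\alpha$. Let $\xi\le\alpha$ and let $D\in N_\xi$ be dense in $R\times P$. Suppose first that $\xi$ is not a limit. As $D\in H(\theta_0)$, we have $D\in N'_\xi$, so $D\in M^n_0$ for some trap $\mathcal T_n$ in the stack of level $\xi$. By Lemma~\ref{lem:catch}, $D[g_{M^n_\omega}(v_n)]\cap M^n_\omega$ is predense below $q$. Now $w\le v_n$ because $v_n\in g_\xi$, and $M^n_\omega\subseteq N_\xi$, so $g_{M^n_\omega}(v_n)\subseteq g_\xi$. Hence $D[g_\xi]\cap N_\xi$ is predense below $q$. If $\xi$ is a limit, then $D\in N_\eta$ for some non-limit $\eta<\xi$, and $D[g_\eta]\cap N_\eta\subseteq D[g_\xi]\cap N_\xi$ is predense below $q$.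
\end{proof}

\section{One forcing for all $\sigma$-closed factors}\label{sec:strong}

We define $\mathbb T_P$ and prove (4)$\Rightarrow$(1) in Theorem~\ref{thm:A}.

\subsection*{Reducing a class of forcings to a set}
In Example~\ref{ex:ccc} the antichain condition came from a countable set $X\subseteq P$ with two properties: $X$ is predense below the condition in $P$, and $\{\rho'\}\times X\subseteq D$ for some $\rho'\le\rho$. The first property does not mention $R$. The second involves $(R,D,\rho)$ only through the family of sets $X$ that have it. For $R$ $\sigma$-closed, $D\subseteq R\times P$ dense open and $\rho\in R$ let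
\[
\mathcal U(R,D,\rho)=\{X\subseteq P:X\text{ is countable and }\exists\rho'\le\rho\ \ \{\rho'\}\times X\subseteq D\}.
\]
There is a proper class of triples $(R,D,\rho)$, but the collection $\mathbb U$ of all families $\mathcal U(R,D,\rho)$ is a set, since each family is a set of countable subsets of $P$. For each $\mathcal U\in\mathbb U$ the triples of least rank that give rise to $\mathcal U$ form a set (Scott's trick), so by choice we can fix one triple $(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$ with $\mathcal U=\mathcal U(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$ for each $\mathcal U\in\mathbb U$. Any choice of representatives will do.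

Let $\mathbb S$ be the set of functions $w$ with countable domain contained in $\mathbb U\times\omega_1$ and $w(\mathcal U,\zeta)\in R_{\mathcal U}$, where $w'\le w$ if $\operatorname{dom}w'\supseteq\operatorname{dom}w$ and $w'(\mathcal U,\zeta)\le w(\mathcal U,\zeta)$ on $\operatorname{dom}w$. Each representative appears $\omega_1$ times, so that every condition leaves a free copy of it. The proof of Lemma~\ref{lem:closed}(c) shows that $\mathbb S$ is $\sigma$-closed. Put
\[
\mathbb T_P=\mathbb S^{(\omega_1)},
\]
which is $\sigma$-closed. For the rest of this section \emph{assume that $\mathbb T_P\times P$ is $<\!\omega_1$-proper}. Fix a frame $\theta_0,\lhd,c,\theta$ for $\mathbb S$ and $P$ that serves all countable ordinals, with $\theta_0$ so large that the function $\mathcal U\mapsto(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$ is in $H(\theta_0)$, and with this function occurring in $c$. The Main Lemma then applies to all $\mathbb S$-towers of countable length.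

\subsection*{The forcing $P'$}
A condition of the new forcing must remember enough to make fusion possible. It will record a stem $p\in P$, the models used so far, and a condition $w\in\mathbb S$ that simulates the moves of all possible $\sigma$-closed factors. A $\le_0$-step keeps $p$, adds models and strengthens $w$. The condition stands for the set of all $q$ that are generic for the recorded data. The guide $w$ is built step by step, in response to antichains, before any such $q$ is chosen. That such $q$ exist nonetheless is the content of the Main Lemma.

Let $\mathcal E$ be the set of triples $e=(p,\mathbf N,w)$ with $p\in P$ and $w\in\mathbb S$ such that either $\mathbf N=\emptyset$, or $(\mathbf N,w)$ is an $\mathbb S$-tower of countable length with $p\in N_0$. Put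
\[
b(e)=\{q\in[p]:q\text{ is }(N_\xi,g_{N_\xi}(w))\text{-generic for all }\xi\in\operatorname{dom}\mathbf N\}.
\]
The set $b(e)$ consists of the $q$ below which each member of a certain family of sets is predense, so it is regular open. It is nonempty: it equals $[p]$ if $\mathbf N=\emptyset$, and otherwise it contains the condition $q\le p$ given by Lemma~\ref{lem:main}. This is the only use of the assumption on $\mathbb T_P\times P$. All countable lengths are needed, because the limit of a fusion sequence can be extended again.

Let $(p',\mathbf N',w')\le_0(p,\mathbf N,w)$ if $p'=p$, $\mathbf N'$ end-extends or equals $\mathbf N$, and $w'\le w$. This is a partial order on $\mathcal E$. If $e'\le_0e$, then $g_{N_\xi}(w')=g_{N_\xi}(w)$ for $\xi\in\operatorname{dom}\mathbf N$ by Lemma~\ref{lem:guide}, and therefore $b(e')\subseteq b(e)$.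

The relation $b(e')\subseteq b(e)$ is not antisymmetric; for instance $b(p,\emptyset,w)$ does not depend on $w$. Identifying triples with the same $b$ would erase the data on which $\le_0$ is defined, so we break ties with a counter. Let $P'=\mathcal E\times\omega$, with
\begin{align*}
(e',n')\le_0(e,n)&\iff n'=n\text{ and }e'\le_0e,\\
(e',n')\le(e,n)&\iff(e',n')\le_0(e,n)\ \text{ or }\ \bigl(n'>n\text{ and }b(e')\subseteq b(e)\bigr).
\end{align*}
In both cases of the second definition $n'\ge n$ and $b(e')\subseteq b(e)$. The relation $\le$ is transitive, since a composition of two steps that are not both $\le_0$-steps raises $n$ strictly and shrinks $b$. It is antisymmetric, since two conditions below each other have the same $n$ and are therefore $\le_0$-below each other. So $\le_0$ and $\le$ are partial orders on $P'$ with $\le_0\,\subseteq\,\le$. For $q\in P$ write $e_q=(q,\emptyset,\emptyset)$, so that $b(e_q)=[q]$. Since $[q]$ is the least regular open set containing $q$,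
\begin{equation}\label{eq:below}
q\in b(e)\text{ and }m>n\quad\text{imply}\quad(e_q,m)\le(e,n).
\end{equation}

\begin{lemma}\label{lem:equiv}
$P'$ is forcing-equivalent to $P$.
\end{lemma}

\begin{proof}
The map $(e,n)\mapsto b(e)$ from $P'$ to $\operatorname{RO}(P)^+$ preserves order. Its range contains all $[q]$, so it is dense. If $b(e)$ and $b(e')$ are compatible in $\operatorname{RO}(P)^+$, there is $q\in b(e)\cap b(e')$, and by \eqref{eq:below} the condition $(e_q,\max(n,n')+1)$ is below $(e,n)$ and $(e',n')$. So the map is a dense embedding, and $\operatorname{RO}(P')\cong\operatorname{RO}(P)$.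
\end{proof}

\begin{lemma}\label{lem:limit}
Every $\le_0$-descending $\omega$-sequence in $P'$ has a $\le_0$-lower bound.
\end{lemma}

\begin{proof}
The counter is constant, so consider $e_k=(p,\mathbf N_k,w_k)$ descending in $\mathcal E$. Let $w$ be a lower bound of the $w_k$ and $\mathbf N=\bigcup_k\mathbf N_k$. By Lemma~\ref{lem:guide}, $w$ is an $N_\xi$-guide for each $\xi\in\operatorname{dom}\mathbf N$, and $g_{N_\xi}(w)=g_{N_\xi}(w_k)$ whenever $\xi\in\operatorname{dom}\mathbf N_k$. If the $\mathbf N_k$ stabilize, then $(p,\mathbf N,w)\in\mathcal E$ is a lower bound. Otherwise $\operatorname{dom}\mathbf N$ is a countable limit ordinal $\delta$. Put $N_\delta=\bigcup_{\xi<\delta}N_\xi$; then $\mathbf N^\frown\langle N_\delta\rangle$ is a tower. For $\xi<\delta$ pick $k$ with $\xi+1\in\operatorname{dom}\mathbf N_k$ to see that $g_{N_\xi}(w)\in N_{\xi+1}$. Every dense subset of $\mathbb S$ in $N_\delta$ lies in some $N_\xi$ and is met by $g_{N_\xi}(w)\subseteq g_{N_\delta}(w)$, so $w$ is an $N_\delta$-guide. Thus $(p,\mathbf N^\frown\langle N_\delta\rangle,w)\in\mathcal E$ is a lower bound.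
\end{proof}

The next lemma produces the set $X$. No forcing $R$ other than the representatives appears in it.

\begin{lemma}\label{lem:X}
For every $e\in\mathcal E$ and $\mathcal U\in\mathbb U$ there are $e'\le_0e$ and $X\in\mathcal U$ such that $X$ is predense below every $q\in b(e')$.
\end{lemma}

\begin{proof}
Let $e=(p,\mathbf N,w)$ and $(\bar R,\bar D,\bar\rho)=(R_{\mathcal U},D_{\mathcal U},\rho_{\mathcal U})$. Pick $\zeta<\omega_1$ with $(\mathcal U,\zeta)\notin\operatorname{dom}w$ and let $w_0\le w$ be $w$ extended by the value $\bar\rho$ at $(\mathcal U,\zeta)$. Pick a countable $N\prec H(\theta)$ containing $c,p,\mathbf N,w,w_0,\mathcal U,\zeta$; it also contains $\bar R,\bar D,\bar\rho$. Let $w'\le w_0$ be an $N$-guide and put $e'=(p,\mathbf N^\frown\langle N\rangle,w')$. The sequence $\mathbf N^\frown\langle N\rangle$ is a tower because $\mathbf N\in N$. By Lemma~\ref{lem:guide}, $w'$ is a guide for the old models, with the same sets $g_\xi$. If $\mathbf N\neq\emptyset$ has last index $\alpha$, then $g_{N_\alpha}(w')=g_{N_\alpha}(w)\in N$, since $N_\alpha,w\in N$. So $e'\in\mathcal E$ and $e'\le_0e$.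

Let $\bar\rho'=w'(\mathcal U,\zeta)\le\bar\rho$ and $X=\{x\in P\cap N:(\bar\rho',x)\in\bar D\}$. Then $X$ is countable and $\bar\rho'$ witnesses $X\in\mathcal U(\bar R,\bar D,\bar\rho)=\mathcal U$. The set
\[
D^*=\{(r,x)\in\mathbb S\times P:(\mathcal U,\zeta)\in\operatorname{dom}r,\ (r(\mathcal U,\zeta),x)\in\bar D\}
\]
belongs to $N$. It is dense: add $(\mathcal U,\zeta)$ to the domain if necessary, and extend at that coordinate and in $P$ into $\bar D$. Every $q\in b(e')$ is $(N,g_N(w'))$-generic, so $D^*[g_N(w')]\cap N$ is predense below $q$. This set is contained in $X$: if $x\in N$ and $(r,x)\in D^*$ with $w'\le r$, then $\bar\rho'\le r(\mathcal U,\zeta)$, and $(\bar\rho',x)\in\bar D$ because $\bar D$ is open.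
\end{proof}

\begin{proof}[Proof of {\rm(4)}$\Rightarrow${\rm(1)} in Theorem~\ref{thm:A}]
By Lemma~\ref{lem:equiv} it suffices to show that $P'$ satisfies strong Axiom A via $\le_0$. Let $R$ be $\sigma$-closed. By Lemma~\ref{lem:limit}, $\le_R\times\le_0$-descending $\omega$-sequences have $\le_R\times\le_0$-lower bounds. Let $A\subseteq R\times P'$ be an antichain and $(\rho,(e,n))\in R\times P'$.

We transfer $A$ to $R\times P$. For $a=(\rho_1,(e_1,n_1))\in A$ let
\[
O_a=\{(r,q)\in R\times P:r\le\rho_1,\ q\in b(e_1)\},
\]
an open set. These sets are pairwise disjoint: if $(r,q)\in O_a\cap O_{a'}$, then by \eqref{eq:below} the condition $(r,(e_q,m))$ with $m$ above both counters is a common extension of $a$ and $a'$, so $a=a'$. Let $O=\bigcup_{a\in A}O_a$ and let $D$ be the union of $O$ and the set of conditions with no extension in $O$. Then $D$ is dense open in $R\times P$, so $\mathcal U=\mathcal U(R,D,\rho)\in\mathbb U$. Take $e'\le_0e$ and $X\in\mathcal U$ as in Lemma~\ref{lem:X}. The set $X$ was found with the representative of $\mathcal U$, but membership in $\mathcal U$ also yields $\rho'\le\rho$ in $R$ with $\{\rho'\}\times X\subseteq D$.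

The condition $(\rho',(e',n))$ is a $\le_R\times\le_0$-extension of $(\rho,(e,n))$. Suppose it has a common extension $(r^*,(e^*,n^*))$ with $a=(\rho_1,(e_1,n_1))\in A$. Pick $q^*\in b(e^*)\subseteq b(e')\cap b(e_1)$. Since $X$ is predense below $q^*$, there are $x\in X$ and $q^{**}\le q^*,x$. Then $(r^*,q^{**})\in O_a$, as $r^*\le\rho_1$ and $q^{**}\in b(e_1)$, and $(r^*,q^{**})\le(\rho',x)\in D$. So $(\rho',x)$ has an extension in $O$ and therefore lies in $O_{a'}$ for some $a'\in A$. As $O_{a'}$ is open, $(r^*,q^{**})\in O_a\cap O_{a'}$, so $a=a'$. Thus $a$ is the unique element of $A$ with $(\rho',x)\in O_a$, and since $X$ is countable there are only countably many such $a$.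

Hence $R\times P'$ satisfies uniform Axiom A via $\le_R\times\le_0$. Neither $P'$ nor $\le_0$ depends on $R$.
\end{proof}

With (1)$\Rightarrow$(2) from Section~\ref{sec:prelim} and the immediate (2)$\Rightarrow$(4), conditions (1), (2) and (4) of Theorem~\ref{thm:A} are equivalent, and the question of Section~\ref{sec:intro} has a positive answer.

\section{Properness in $\sigma$-closed extensions}\label{sec:forcing}

\subsection*{From the product to the extension}
Recall that a $\sigma$-closed forcing adds no new $\omega$-sequences of elements of the ground model $V$. Consequently a subset of $V$ that is countable in the extension belongs to $V$ and is countable there, and $\omega_1$ is preserved. So a tower in the extension leaves a trace in $V$, and the generic filter $G$ leaves a guide for it. This guide is dictated by $G$, which is again the situation of the Main Lemma.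

\begin{proposition}\label{prop:down}
Let $R$ be $\sigma$-closed, let $\theta_0,\lhd,c,\theta$ be a frame for $R$ and $P$ serving $\omega^2\cdot(1+\alpha)$, and let $G$ be $R$-generic over $V$. In $V[G]$ let $x=(G,c,H(\theta)^V)$ and let $\theta^*$ be regular with $x,\mathcal P(P)\in H(\theta^*)$. Then in $V[G]$ every tower $\langle N^*_\xi:\xi\le\alpha\rangle$ in $H(\theta^*)$ with $P,x\in N^*_0$ is good for $P$.
\end{proposition}

\begin{proof}
Let $p\in P\cap N^*_0$ and put $N_\xi=N^*_\xi\cap H(\theta)^V$. By (E3) in $V[G]$, $N_\xi\prec H(\theta)^V$, and $c,p\in N_0$.

\emph{The trace is an $R$-tower in $V$.} The sets $N_\xi$ and $G\cap N_\xi$ are countable subsets of $V$, so they are in $V$ and countable there. Hence the countable sequences $\langle N_\eta:\eta\le\xi\rangle$ are in $V$ as well, and by (E2) in $V$ these sequences and the sets $G\cap N_\xi$ lie in $H(\theta)^V$. For $\xi<\alpha$ they are definable from $\langle N^*_\eta:\eta\le\xi\rangle$ and $x$, so they lie in $N^*_{\xi+1}\cap H(\theta)^V=N_{\xi+1}$. Unions at limits are preserved, so $\mathbf N=\langle N_\xi:\xi\le\alpha\rangle$ is a tower in $H(\theta)^V$. If $E\in N_\xi$ is dense in $R$,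 then $G\cap E\ne\emptyset$, and by elementarity of $N^*_\xi\ni G$ this intersection has an element in $N^*_\xi\cap R\subseteq N_\xi$. By Lemma~\ref{lem:closed}(b) in $V$, some $w\in G$ decides $R\cap N_\alpha$. Then $g_{N_\xi}(w)=G\cap N_\xi$ for all $\xi\le\alpha$: a condition above $w$ is in $G$, and an element of $G\cap N_\xi$ is compatible with $w$, hence above it. So $(\mathbf N,w)$ is an $R$-tower in $V$ with $g_\xi=G\cap N_\xi$. Lemma~\ref{lem:main} in $V$ gives $q\le p$ that is $(N_\xi,g_\xi)$-generic for all $\xi\le\alpha$.

\emph{Dense subsets of $P$ in $V[G]$ come from dense subsets of $R\times P$ in $V$.} Let $\Delta\in V[G]$ be dense in $P$. Take a name $\tau$ for $\Delta$ and $r_0\in G$ forcing that $\tau$ is a dense subset of $\check P$. In $V$ put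
\[
E=\{(r,p'):r\le r_0,\ r\Vdash\check p'\in\tau\}\cup\{(r,p'):r\perp r_0\}.
\]
This set is dense in $R\times P$. Given $(r,p_0)$ with $r$ compatible with $r_0$, a common extension forces that $\tau$ has an element below $p_0$, and a further extension decides one such element $p'$. Moreover $E[G]=\Delta$, since no $r\perp r_0$ is in $G$ and each $p'\in\Delta$ is forced into $\tau$ by some $r\in G$ below $r_0$. Also $E\in H(\theta)^V$, because $\mathcal P(R\times P)^V\in H(\theta_0)^V$.

Now let $\Delta\in N^*_\xi$ be dense in $P$. By elementarity there is a dense $E\subseteq R\times P$ with $E[G]=\Delta$ in $N^*_\xi\cap H(\theta)^V=N_\xi$. The set $E[g_\xi]\cap N_\xi$ is predense below $q$ in $V$, hence in $V[G]$, as predensity refers only to the order of $P$. It is contained in $\Delta\cap N^*_\xi$. So $q$ is $(N^*_\xi,P)$-generic for all $\xi\le\alpha$.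
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $R^{(\omega_1)}\times P$ is $\omega^2\cdot(1+\alpha)$-proper, there is a frame serving this ordinal. Let $G$ be $R$-generic. Proposition~\ref{prop:down} verifies the hypothesis of Lemma~\ref{lem:param}(ii) in $V[G]$, and the conclusion of that lemma is the assertion. For $\alpha=0$ the requirement $\alpha\in N_0$ holds automatically, and the assertion is that $P$ is proper in $V[G]$.
\end{proof}

\begin{proof}[Proof of {\rm(2)}$\Rightarrow${\rm(3)} in Theorem~\ref{thm:A}]
Let $R$ be $\sigma$-closed. Then $R^{(\omega_1)}$ is $\sigma$-closed, so $R^{(\omega_1)}\times P$ is $<\!\omega_1$-proper by (2), and one frame serves all countable ordinals. Let $G$ be $R$-generic. The countable ordinals of $V[G]$ are those of $V$, and the parameter $x$ of Proposition~\ref{prop:down} does not depend on $\alpha$. So Lemma~\ref{lem:param}(i) applies in $V[G]$.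
\end{proof}

\subsection*{From the extension to the product}
We recall the standard facts on extending models. Let $\theta$ be regular and uncountable, let $R\in H(\theta)$, and let $G$ be $R$-generic over $V$. Since $|R|<\theta$, the cardinal $\theta$ stays regular in $V[G]$, and $H(\theta)^{V[G]}$ consists of the values $\tau^G$ of the $R$-names $\tau\in H(\theta)^V$. Also $H(\theta)^{V[G]}\cap V=H(\theta)^V$. For $N\prec H(\theta)^V$ with $R\in N$, the set $N[G]=\{\tau^G:\tau\in N\text{ an }R\text{-name}\}$ is an elementary submodel of $H(\theta)^{V[G]}$, and $N\cup\{G\}\subseteq N[G]$ because $N$ contains the canonical names.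

\begin{lemma}\label{lem:NG}
If in addition $N$ is countable, $\mathcal P(R)\in H(\theta)$ and $G$ contains an $(N,R)$-generic condition, then $N[G]\cap V=N$.
\end{lemma}

\begin{proof}
Let $\tau\in N$ be a name with $\tau^G\in V$; then $\tau^G\in H(\theta)^V$. Let $E$ be the set of $t\in R$ such that either $t\Vdash\tau=\check y$ for some $y\in H(\theta)^V$, or no extension of $t$ forces such an equation. Then $E$ is dense and $E\in N$. As $E\cap N$ is predense below a member of $G$, there is $t\in G\cap E\cap N$. Some member of $G$ forces $\tau=\check y$ for $y=\tau^G$ and is compatible with $t$, so $t$ is of the first kind. The set $y$ with $t\Vdash\tau=\check y$ equals $\tau^G$, and it is definable from $t$ and $\tau$, so $\tau^G\in N$.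
\end{proof}

\begin{proof}[Proof of {\rm(3)}$\Rightarrow${\rm(2)} in Theorem~\ref{thm:A}]
Let $R$ be $\sigma$-closed. In any extension by $R$, the supremum of the thresholds for the countable lengths shows that there is a least cardinal above which, for all regular $\theta$, all towers of countable length in $H(\theta)$ with $P$ in the first model are good for $P$. A name for this cardinal has only a set of possible values; let $\kappa$ be larger than all of them. Let $\theta\ge\kappa$ be regular with $R,P,\mathcal P(R\times P)\in H(\theta)$. By Lemma~\ref{lem:param}(i) it suffices to show that every tower $\langle N_\xi:\xi\le\alpha\rangle$ in $H(\theta)$ with $R,P\in N_0$ is good for $R\times P$. Let $(r,p)\in(R\times P)\cap N_0$.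

By Example~\ref{ex:closed} and Lemma~\ref{lem:fusion} there is $w\le r$ that is $(N_\xi,R)$-generic for all $\xi\le\alpha$. Let $G\ni w$ be $R$-generic. Then $\langle N_\xi[G]:\xi\le\alpha\rangle$ is a tower in $H(\theta)^{V[G]}$: the models are countable and elementary, $\langle N_j[G]:j\le i\rangle$ is definable from $\langle N_j:j\le i\rangle$ and $G$, which lie in $N_{i+1}[G]$, and at limits every name in $N_\delta$ lies in an earlier model. Since $P,p\in N_0[G]$ and $\theta\ge\kappa$ is regular in $V[G]$, some $q\le p$ is $(N_\xi[G],P)$-generic for all $\xi\le\alpha$. Some $w'\le w$ in $G$ forces this property of $q$. We claim that $(w',q)\le(r,p)$ is $(N_\xi,R\times P)$-generic for all $\xi\le\alpha$.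

Let $D\in N_\xi$ be dense in $R\times P$ and let $(r_0,q_0)\le(w',q)$. Now let $G$ be an $R$-generic filter containing $r_0$. The set $D[G]$ belongs to $N_\xi[G]$. It is dense in $P$, because for each $p_0\in P$ the set $\{r':\exists p'\le p_0\ (r',p')\in D\}$ is dense in $R$ and so meets $G$. As $w'\in G$, the condition $q$ is $(N_\xi[G],P)$-generic, so $q_0$ is compatible with some $p'\in D[G]\cap N_\xi[G]$. By elementarity there is $r'\in G\cap N_\xi[G]$ with $(r',p')\in D$. As $w\in G$, Lemma~\ref{lem:NG} gives $(r',p')\in N_\xi[G]\cap V=N_\xi$. Finally $r_0,r'\in G$ are compatible, so $(r_0,q_0)$ is compatible with $(r',p')\in D\cap N_\xi$.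
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{9}
\bibitem{AFMS}
David Aspero, Sy-David Friedman, Miguel Angel Mota, Marcin Sabok,
\emph{Bounded forcing axioms and Baumgartner's conjecture},
arXiv:1102.2275 (2011).
\end{thebibliography}
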